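\title{Noetherian affine PI Hopf algebras whose antipode has infinite order}

\begin{abstract}
Over every field of characteristic zero we construct a one-parameter family
$U_\lambda$ of noetherian affine PI Hopf algebras whose antipode $S$ has infinite
order. Each $U_\lambda$ is a finitely generated left and right module over the
commutative Hopf subalgebra $\mathcal O(GL_2)[s]$, and $S^2$ acts on the four
remaining generators by Jordan blocks with eigenvalue $-1$. Some positive power
of $S$ is inner if and only if $\lambda\in\mathbb Q\setminus\{\frac12\}$. This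
answers in the negative a question from a paper of Brown and Zhang.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field, algebras are $k$-algebras, and $\otimes=\otimes_k$.
A Hopf algebra $A$ is \emph{noetherian} if it is left and right noetherian as a
ring, \emph{affine} if it is finitely generated as an algebra, and \emph{PI} if
it satisfies a polynomial identity, that is, if some nonzero noncommutative
polynomial over $k$ vanishes under all substitutions from $A$. Two facts are
known about the antipode $S$ of a noetherian affine PI Hopf algebra $A$.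
\begin{itemize}
\item[(i)] By a theorem of Skryabin, $S$ is bijective.
\item[(ii)] If $A$ has finite global dimension, then some power of $S$ is an
inner automorphism of $A$.
\end{itemize}
The following question comes from the paper \cite{BZ} of Brown and Zhang.

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a noetherian affine PI Hopf algebra
with antipode $S$. Is there an integer $n\ge1$ with $S^n=\operatorname{id}_A$?}
\medskip

The antipode reverses products, so the question is really about the algebra
automorphism $S^2$. This automorphism measures the failure of double duality: if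
$M$ is a finite-dimensional $A$-module, then $M^*$ is a module through
$(af)(m)=f(S(a)m)$, and $M^{**}$ is $M$ with the action twisted by $S^2$. If $A$
is commutative or cocommutative, then $S^2=\operatorname{id}$. A PI algebra is
close to commutative, so one may expect $S^2$ to be close to the identity. The
first example that is neither commutative nor cocommutative supports this.

\begin{example}\label{ex:skew}
For $q\in k^\times$ let $A_q=k\langle g^{\pm1},x\rangle/(gx-qxg)$ with
$\Delta g=g\otimes g$ and $\Delta x=x\otimes1+g\otimes x$. This is a Hopf algebra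
(the case $H=k[g^{\pm1}]$, $V=kx$, $R=0$ of Proposition~\ref{prop:machine}), with
$S(x)=-g^{-1}x$ and $S^2(x)=g^{-1}xg=q^{-1}x$. So $S$ has finite order if and
only if $q$ is a root of unity. This is also the condition for $A_q$ to be PI.
If $q^n=1$, then $A_q$ is a finite module over the central subalgebra generated
by $g^{\pm n}$ and $x^n$, and Lemma~\ref{lem:finite} applies. If $q$ is not a
root of unity, let $g$ act on $k^{d+1}$ by
$\operatorname{diag}(q^{-1},\dots,q^{-(d+1)})$ and $x$ by $\sum_i e_{i,i+1}$.
The eigenvalues of $g$ are distinct, so the image of $A_q$ contains each $e_{ii}$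
and each $e_{ii}x=e_{i,i+1}$. A PI algebra satisfies, for some $d$, a multilinear
identity $t_1\cdots t_d+\sum_{\tau\ne1}c_\tau t_{\tau(1)}\cdots t_{\tau(d)}$,
and this polynomial takes the value $e_{1,d+1}\neq0$ at $t_i=e_{i,i+1}$.
\end{example}

In this example the PI condition forces the eigenvalues of $S^2$ to be roots of
unity. That does not yet force finite order: in characteristic $0$ a Jordan block
of size $2$ has infinite order whatever its eigenvalue. We show that such a block
can occur, so that the answer to the Question is negative.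

Let $\operatorname{char}k=0$, fix $\lambda\in k$, and put $\beta=1-\lambda$. All
indices lie in $\{1,2\}$. We write $\{p,q\}=pq+qp$ and $[p,q]=pq-qp$. Let
\[
H=\mathcal O(GL_2)[s]=k[u_{11},u_{12},u_{21},u_{22},s][D^{-1}],
\qquad D=u_{11}u_{22}-u_{12}u_{21},
\]
be the commutative Hopf algebra with
$\Delta u_{ab}=\sum_c u_{ac}\otimes u_{cb}$ and $\Delta s=s\otimes1+1\otimes s$.
Here $\epsilon(u_{ab})=\delta_{ab}$, $\epsilon(s)=0$, $\Delta D=D\otimes D$,
$S(s)=-s$, and $S(u_{ab})=\bar u_{ab}$, where $(\bar u_{ab})$ is the inverse of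
the matrix $(u_{ab})$. Let $U_\lambda$ be the algebra generated by $H$ and four
elements $x_1,x_2,y_1,y_2$ subject to the relations
\begin{align}
&\{u_{ab},y_l\}=0, &&[s,y_l]=\beta y_l, \tag{R1}\label{R1}\\
&\{u_{ab},x_l\}=y_au_{lb}-\lambda y_lu_{ab}, &&[s,x_l]=\beta x_l, \tag{R2}\label{R2}\\
&\{y_a,y_b\}=0, \tag{R3}\label{R3}\\
&\{x_a,y_b\}=-\lambda\,y_ay_b, \tag{R4}\label{R4}\\
&\{x_a,x_b\}=\beta\,(y_ax_b+y_bx_a). \tag{R5}\label{R5}
\end{align}

\begin{theorem}\label{thm:A}
Let $\operatorname{char}k=0$ and $\lambda\in k$. Then $U_\lambda$ is a Hopf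
algebra with $H$ as a Hopf subalgebra, $\epsilon(x_a)=\epsilon(y_a)=0$, and
\[
\Delta y_a=y_a\otimes1+\sum_c u_{ac}\otimes y_c,\qquad
\Delta x_a=x_a\otimes1+\sum_c u_{ac}\otimes x_c+\sum_c u_{ac}s\otimes y_c .
\]
It is affine, left and right noetherian, PI, and finitely generated as a left and
as a right $H$-module. Its antipode satisfies
\[
S^2|_H=\operatorname{id},\qquad S^2(y_a)=-y_a,\qquad S^2(x_a)=-x_a-y_a .
\]
Hence $S^{4m}(x_a)=x_a+2m\,y_a$ for all $m\ge1$, with $y_a\ne0$, and $S$ has
infinite order.
\end{theorem}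

An automorphism is \emph{inner} if it has the form $z\mapsto wzw^{-1}$ for a unit
$w$. The order of $S$ does not depend on $\lambda$; whether a power of $S$ is
inner does.

\begin{theorem}\label{thm:B}
For $U_\lambda$, some power $S^r$ with $r\ge1$ is inner if and only if
$\lambda\in\mathbb Q\setminus\{\frac12\}$. In particular:
\begin{itemize}
\item[(a)] for $\lambda=1$, $S^4$ is conjugation by the grouplike element $D^2$,
yet $S$ has infinite order;
\item[(b)] for $\lambda=\frac12$, no positive power of $S$ is inner, so the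
hypothesis of finite global dimension in \textup{(ii)} cannot be omitted.
\end{itemize}
\end{theorem}

Section~\ref{sec:idea} shows by hand where the relations come from and why
$GL_2$ succeeds where $GL_1$ fails. Section~\ref{sec:machine} turns those
computations into a general construction, which Sections~\ref{sec:A}
and~\ref{sec:B} apply to prove the two theorems.

\section{Standard facts}\label{sec:facts}

In a bialgebra $A$ with unit $\eta$ and counit $\epsilon$ we write
$\Delta h=\sum h_1\otimes h_2$, and $\sum h_1\otimes h_2\otimes h_3$ for the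
twice iterated coproduct. An element $g$ is \emph{grouplike} if
$\Delta g=g\otimes g$ and $\epsilon(g)=1$, and $s$ is \emph{primitive} if
$\Delta s=s\otimes1+1\otimes s$. For a coalgebra $C$ and an algebra $A$, the
space $\operatorname{Hom}_k(C,A)$ is an algebra under \emph{convolution},
$(f*f')(h)=\sum f(h_1)f'(h_2)$, with unit $\eta\epsilon$. A bialgebra $A$ is a
Hopf algebra if $\operatorname{id}_A$ has a two-sided convolution inverse $S$,
the antipode: $\sum S(h_1)h_2=\epsilon(h)1=\sum h_1S(h_2)$. We use three facts.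
\begin{itemize}
\item[(H1)] $S(hh')=S(h')S(h)$ and $\Delta S(h)=\sum S(h_2)\otimes S(h_1)$. In
particular $S^2$ is an algebra endomorphism.
\item[(H2)] If $A$ is commutative or cocommutative, then $S^2=\operatorname{id}$.
Indeed $\sum S(h_2)h_1=\epsilon(h)1$ in both cases, so
$(S*S^2)(h)=S(\sum S(h_2)h_1)=\epsilon(h)1$, and $S^2$ is the convolution
inverse of $S$.
\item[(H3)] If $\iota\colon H\to A$ is a bialgebra map between Hopf algebras, then
$S_A\iota=\iota S_H$, both being the convolution inverse of $\iota$ in
$\operatorname{Hom}_k(H,A)$.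
\end{itemize}

All three ring-theoretic properties in the Question follow from one finiteness
statement. The subalgebra in it need not be central.

\begin{lemma}\label{lem:finite}
Let $C$ be a commutative affine subalgebra of an algebra $A$. If $A$ is finitely
generated as a left and as a right $C$-module, then $A$ is affine, left and right
noetherian, and PI.
\end{lemma}

\begin{proof}
Algebra generators of $C$ and module generators of $A$ together generate $A$. The
ring $C$ is noetherian by the Hilbert basis theorem, so $A$ is a noetherian left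
and right $C$-module, and one-sided ideals of $A$ are $C$-submodules. For the
identity, write the right $C$-module $A$ as $C^n/K$. Left multiplication gives an
algebra map $A\to\operatorname{End}_C(A_C)$, injective because $a=a\cdot1$. Every
endomorphism of $C^n/K$ lifts to the free module $C^n$, so
$\operatorname{End}_C(C^n/K)$ is a homomorphic image of the subalgebra
$\{X\in M_n(C):XK\subseteq K\}$ of $M_n(C)$. By the Amitsur--Levitzki theorem,
$n\times n$ matrices over a commutative ring satisfy the standard identity
$\sum_{\tau\in S_{2n}}\operatorname{sgn}(\tau)\,t_{\tau(1)}\cdots t_{\tau(2n)}=0$,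
and identities pass to subalgebras and homomorphic images.
\end{proof}

\section{Deforming an exterior algebra}\label{sec:idea}

This section explains the construction; nothing in it is used in the proofs. By
Lemma~\ref{lem:finite} we want a Hopf algebra that is finite over a commutative
Hopf subalgebra $H$. The model has a grouplike $g$ and two elements $x,y$ that
anticommute with $g$, with $\Delta x=x\otimes1+g\otimes x$ and
$\Delta y=y\otimes1+g\otimes y$. Here $S^2=-1$ on the span of $x$ and $y$, and the
exterior relations $x^2=y^2=\{x,y\}=0$ make the algebra finite over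
$k[g^{\pm1}]$. We want to deform this model so that $S^2$ becomes a Jordan block
while relations of exterior type survive.

There is a test for survival. Give $H$ degree $0$ and the new letters degree $1$.
For a quadratic expression $r$ in the letters, $\Delta r$ has components of
bidegree $(2,0)$, $(1,1)$ and $(0,2)$. Imposing quadratic relations changes
nothing in degree $1$, so the relation $r=0$ can be compatible with $\Delta$ only
if the \emph{mixed component}, of bidegree $(1,1)$, is already zero. We compute
in the algebra defined by the commutation rules between $H$ and the letters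
alone; it is a Hopf algebra by Proposition~\ref{prop:machine} with $R=0$, the
hypothesis being verified as in Lemma~\ref{lem:YD}.

\subsection*{Rank one}
One can deform the commutation rule, or the coproduct. Do both: let
$H=k[g^{\pm1},s]$ with $s$ primitive, let $\mu,\beta\in k$, and put
\begin{gather*}
gy=-yg,\qquad gx=-(x+\mu y)g,\qquad [s,x]=\beta x,\qquad [s,y]=\beta y,\\
\Delta y=y\otimes1+g\otimes y,\qquad
\Delta x=x\otimes1+g\otimes x+gs\otimes y .
\end{gather*}
The mixed component of $\Delta\{x,y\}$ is
\[
\{x,g\}\otimes y+\{g,y\}\otimes x+\{gs,y\}\otimes y=-(\mu+\beta)\,yg\otimes y,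
\]
because $\{x,g\}=-\mu yg$ and $gsy=g(ys+\beta y)=-ygs-\beta yg$. The mixed
component of $\Delta(y^2)$ is $\{g,y\}\otimes y=0$. So a relation
$\{x,y\}=\kappa y^2$ requires $\mu+\beta=0$. On the other hand, the antipode
axiom gives $S(y)=-g^{-1}y$ and $S(x)=-g^{-1}x+sg^{-1}y$. With
$g^{-1}yg=-y$ and $g^{-1}xg=-x+\mu y$ we get
\[
S^2(x)=-S(x)g-S(y)gs=(g^{-1}xg+sy)-ys=-x+(\mu+\beta)y .
\]
The obstruction to the relation and the off-diagonal entry of $S^2$ are the same
number. Killing the first kills the second.

\subsection*{Rank two}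
Replace $g$ by the matrix $(u_{ab})$, take $H=\mathcal O(GL_2)$ without $s$, and
let $\Delta z_a=z_a\otimes1+\sum_cu_{ac}\otimes z_c$ for $z=x,y$, with
$\{u_{ab},y_l\}=0$. The rule $\{g,x\}=-\mu yg$ now has two analogs, since
$\{u_{ab},x_l\}$ may involve $y_lu_{ab}$ or $y_au_{lb}$; in rank one these
coincide. Take $\{u_{ab},x_l\}=y_au_{lb}-\lambda y_lu_{ab}$. The mixed components
of $\Delta\{x_a,y_b\}$ and $\Delta(y_ay_b)$ are
\[
\sum_d\{x_a,u_{bd}\}\otimes y_d=\sum_d(y_bu_{ad}-\lambda y_au_{bd})\otimes y_d,
\qquad
\sum_d(y_au_{bd}-y_bu_{ad})\otimes y_d .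
\]
For $a=b$ the second vanishes and the first is
$(1-\lambda)\sum_dy_au_{ad}\otimes y_d$, so we need $\lambda=1$; and for
$\lambda=1$ the two components cancel, so $\{x_a,y_b\}+y_ay_b$ passes the test.
Now $S(x_a)=-\sum_c\bar u_{ac}x_c$, so
$S^2(x_a)=\sum_{c,d}\bar u_{cd}x_du_{ac}$. Moving $u_{ac}$ to the left,
\[
S^2(x_a)=\sum_{c,d}\bar u_{cd}\bigl(-u_{ac}x_d-u_{dc}y_a+\lambda u_{ac}y_d\bigr)
=-x_a+(\lambda-2)\,y_a ,
\]
since $\sum_cu_{ac}\bar u_{cd}=\delta_{ad}$ while
$\sum_{c,d}\bar u_{cd}u_{dc}$ is the trace of the $2\times2$ identity matrix. The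
new term $y_au_{lb}$ contributes $1$ to the obstruction $\lambda-1$ but $2$ to the
off-diagonal entry $\lambda-2$. The two numbers have separated, and for
$\lambda=1$ we obtain $S^2(x_a)=-x_a-y_a$.

This already suggests an example (Section~\ref{sec:remarks}), but it fixes
$\lambda$. Adjoining $s$ as in rank one replaces $\lambda$ by $\lambda+\beta$ in
both numbers. The condition becomes $\lambda+\beta=1$, the Jordan block is
unchanged, and $\lambda$ is free; this freedom is what Theorem~\ref{thm:B}
exploits.

\section{Hopf algebras generated in degree one over a commutative Hopf algebra}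
\label{sec:machine}

To make the above rigorous we must know that the relations do not collapse the
degree-one part, that $\Delta$ respects every relation, and that an antipode
exists. All three points are easier to see in general. In this section $k$ is any
field, $H$ is a commutative Hopf algebra, and $V$ is a left $H$-module with action
$h\cdot v$.

\subsection*{The smash product}
The tensor algebra $T(V)$ is an $H$-module through $h\cdot1=\epsilon(h)1$ and
$h\cdot(v_1\cdots v_m)=\sum(h_1\cdot v_1)\cdots(h_m\cdot v_m)$, and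
$h\cdot(ab)=\sum(h_1\cdot a)(h_2\cdot b)$. The \emph{smash product}
$B=T(V)\#H$ is the space $T(V)\otimes H$ with the associative product
$(a\otimes h)(b\otimes h')=\sum a(h_1\cdot b)\otimes h_2h'$. It contains $T(V)$
and $H$ as subalgebras, we write $ah$ for $a\otimes h$, and $B$ is graded with
components $B^{(m)}=V^{\otimes m}\otimes H$. Its use is that it realizes the
commutation rules on an explicit vector space.

\begin{lemma}\label{lem:smash}
The algebra $B$ is generated by $H$ and $V$ subject to the relations
\begin{equation}\label{eq:smash}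
hv=\sum(h_1\cdot v)h_2\qquad(h\in H,\ v\in V).
\end{equation}
In any algebra receiving $H$ and $V$, the set of $h$ for which \eqref{eq:smash}
holds for all $v$ is a subalgebra of $H$, and it contains $g^{-1}$ if it contains
the grouplike $g$. Moreover $HV=VH$ in $B$.
\end{lemma}

\begin{proof}
Let $B'$ be the algebra so presented; it maps onto $B$. By induction on degree,
$ha=\sum(h_1\cdot a)h_2$ holds in $B'$ for all $a\in T(V)$. Hence the linear map
$B\to B'$, $a\otimes h\mapsto ah$, is multiplicative, and it inverts $B'\to B$ on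
generators. If \eqref{eq:smash} holds for $h$ and $h'$, then
$hh'v=\sum h(h'_1\cdot v)h'_2=\sum(h_1h'_1\cdot v)h_2h'_2$. If it holds for $g$,
then $g(g^{-1}\cdot v)=vg$, so $g^{-1}v=(g^{-1}\cdot v)g^{-1}$. Finally
$HV\subseteq VH$ by \eqref{eq:smash}, and
$\sum h_2(S(h_1)\cdot v)=\sum(h_2S(h_1)\cdot v)h_3=vh$ because $H$ is commutative.
\end{proof}

\subsection*{The coproduct}
We want $\Delta v=v\otimes1+\gamma(v)$ with $\gamma(v)\in H\otimes V$.
Coassociativity of $\Delta$ asks that $\gamma$ be a \emph{left coaction}:
$(\Delta\otimes1)\gamma=(1\otimes\gamma)\gamma$ and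
$(\epsilon\otimes1)\gamma=\operatorname{id}$. We write
$\gamma(v)=\sum v_{(-1)}\otimes v_{(0)}$, the common value of the iterated
coaction as $\sum v_{(-2)}\otimes v_{(-1)}\otimes v_{(0)}$, and so on.
Compatibility of $\Delta$ with \eqref{eq:smash} asks for the
\emph{Yetter--Drinfeld condition}
\begin{equation}\label{YD}
\sum h_1v_{(-1)}\otimes h_2\cdot v_{(0)}
=\sum(h_1\cdot v)_{(-1)}\,h_2\otimes(h_1\cdot v)_{(0)}
\qquad(h\in H,\ v\in V).\tag{YD}
\end{equation}
It suffices to check \eqref{YD} on algebra generators of $H$. Indeed, call the two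
sides $L_h(v)$ and $L'_h(v)$, and let $p\otimes h$ act on $H\otimes V$ by
multiplication in the first factor and the action in the second. If
$L_h=L'_h$ and $L_{h'}=L'_{h'}$, then
\[
L_{hh'}(v)=\sum(h_1\otimes h_2)(h'_2\otimes1)\gamma(h'_1\cdot v)
=\sum(h'_2\otimes1)L_h(h'_1\cdot v)=L'_{hh'}(v).
\]

To express the mixed component we introduce three linear maps on
$V\otimes V\subseteq B^{(2)}$:
\begin{gather*}
\sigma(v\otimes w)=\sum v_{(-1)}\cdot w\otimes v_{(0)}\in V\otimes V,\qquad
\theta(v\otimes w)=\sum vw_{(-1)}\otimes w_{(0)}\in B^{(1)}\otimes B^{(1)},\\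
\gamma_2(v\otimes w)=\sum v_{(-1)}w_{(-1)}\otimes v_{(0)}w_{(0)}\in H\otimes(V\otimes V).
\end{gather*}
In the undeformed model of Section~\ref{sec:idea}, $\sigma(v\otimes w)=-w\otimes v$
and $\ker(1+\sigma)$ is spanned by the exterior relations.

\begin{lemma}\label{lem:antipode}
Let $U=\bigoplus_{m\ge0}U^{(m)}$ be a bialgebra that is graded as an algebra,
with $\Delta U^{(m)}\subseteq\bigoplus_iU^{(i)}\otimes U^{(m-i)}$ and
$\epsilon(U^{(m)})=0$ for $m>0$. If the sub-bialgebra $U^{(0)}$ is a Hopf
algebra, then so is $U$.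
\end{lemma}

\begin{proof}
The identity differs from the projection to degree $0$, which is invertible, by a
map that is locally nilpotent for convolution. In detail, let
$\pi\colon U\to U^{(0)}$ be the projection, a bialgebra map by the grading
hypotheses, let $\iota$ be the inclusion, and let $S_0$ be the antipode of
$U^{(0)}$. Put $j=\iota\pi$, $T=\iota S_0\pi$ and $\nu=\operatorname{id}-j$. Then
$j*T=\iota(\operatorname{id}*S_0)\pi=\eta\epsilon$ and likewise $T*j=\eta\epsilon$,
so
\[
\operatorname{id}*T=\eta\epsilon+\nu*T,\qquad T*\operatorname{id}=\eta\epsilon+T*\nu .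
\]
Let $f$ be $\nu*T$ or $T*\nu$. It vanishes on $U^{(0)}$, since $\nu$ does and
$\Delta U^{(0)}\subseteq U^{(0)}\otimes U^{(0)}$. The $m$-fold coproduct of an
element of degree $i<m$ is a sum of homogeneous tensors each having a factor of
degree $0$, so $f^{*m}$ vanishes on $U^{(i)}$. Hence
$F=\sum_{m\ge0}(-1)^mf^{*m}$ is a finite sum on each $U^{(i)}$. The value of a
convolution on $U^{(i)}$ involves only degrees $\le i$, so the series telescopes
and $F$ is inverse to $\eta\epsilon+f$. Thus $\operatorname{id}$ has a right and a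
left convolution inverse, and these agree.
\end{proof}

\begin{proposition}\label{prop:machine}
Let $V$ be a left $H$-module with a left coaction $\gamma$ satisfying \eqref{YD}.
\begin{itemize}
\item[(a)] $B=T(V)\#H$ is a graded bialgebra whose structure extends that of $H$,
with $\Delta v=v\otimes1+\gamma(v)$ and $\epsilon(v)=0$ for $v\in V$.
\item[(b)] For $r\in V\otimes V$,
$\ \Delta r=r\otimes1+\theta\bigl((1+\sigma)r\bigr)+\gamma_2(r)$.
\item[(c)] Let $R\subseteq\ker(1+\sigma)$ be a subspace with
$\gamma_2(R)\subseteq H\otimes R$, and let $I$ be the ideal of $B$ generated by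
$R$. Then $U=B/I$ is a graded Hopf algebra with $U^{(0)}=H$ and
$U^{(1)}=V\otimes H$. Its antipode extends that of $H$, and
\begin{equation}\label{eq:S2}
S^2(v)=\sum S(v_{(-1)})\cdot v_{(0)}\qquad(v\in V).
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:smash}, $\Delta$ is well defined if
$\Delta(h)\Delta(v)=\sum\Delta(h_1\cdot v)\Delta(h_2)$. We treat the two summands
of $\Delta v$ separately. The first needs only \eqref{eq:smash}:
$\Delta(h)(v\otimes1)=\sum(h_1\cdot v)h_2\otimes h_3
=\sum\bigl((h_1\cdot v)\otimes1\bigr)\Delta(h_2)$. The second uses \eqref{YD}: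
\[
\Delta(h)\gamma(v)=\sum h_1v_{(-1)}\otimes(h_2\cdot v_{(0)})h_3
=\sum(h_1\cdot v)_{(-1)}h_2\otimes(h_1\cdot v)_{(0)}h_3
=\sum\gamma(h_1\cdot v)\Delta(h_2).
\]
The counit kills both sides of \eqref{eq:smash}. The bialgebra axioms are
equalities of algebra maps, so they can be tested on $H$, where they hold, and on
$V$. There $(\Delta\otimes1)\Delta v$ and $(1\otimes\Delta)\Delta v$ equal
$v\otimes1\otimes1+\gamma(v)\otimes1$ plus $(\Delta\otimes1)\gamma(v)$ and
$(1\otimes\gamma)\gamma(v)$ respectively, and
$(1\otimes\epsilon)\Delta v=v=(\epsilon\otimes1)\Delta v$. The coproduct preserves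
total degree on generators, hence everywhere.

(b) Expanding the product,
\[
\Delta(vw)=vw\otimes1+\sum vw_{(-1)}\otimes w_{(0)}+\sum v_{(-1)}w\otimes v_{(0)}
+\gamma_2(v\otimes w).
\]
The second term is $\theta(v\otimes w)$. By \eqref{eq:smash} the third is
$\sum(v_{(-2)}\cdot w)v_{(-1)}\otimes v_{(0)}=\theta(\sigma(v\otimes w))$.

(c) By (b), $\Delta R\subseteq R\otimes1+H\otimes R$, so
$\Delta I\subseteq I\otimes B+B\otimes I$; also $\epsilon(I)=0$. Thus $U$ is a
bialgebra. The ideal $I$ is graded and lies in degrees $\ge2$, which gives the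
grading and the description of $U^{(0)}$ and $U^{(1)}$. Lemma~\ref{lem:antipode}
provides the antipode, and it extends that of $H$ by (H3). The axiom
$\sum S(z_1)z_2=\epsilon(z)1$ for $z=v$ gives $S(v)=-\sum S(v_{(-1)})v_{(0)}$.
Apply $S$, using (H1) and (H2) for $H$:
\[
S^2(v)=-\sum S(v_{(0)})\,v_{(-1)}=\sum S(v_{(-1)})\,v_{(0)}\,v_{(-2)} .
\]
By \eqref{eq:smash} and (H1), $S(h)w=\sum(S(h_2)\cdot w)S(h_1)$. Therefore
\[
S^2(v)=\sum\bigl(S(v_{(-1)})\cdot v_{(0)}\bigr)\,S(v_{(-2)})\,v_{(-3)} ,
\]
and the last two factors, of the form $\sum S(h_2)h_1=\sum h_1S(h_2)=\epsilon(h)1$,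
cancel because $H$ is commutative.
\end{proof}

\section{The Hopf algebras $U_\lambda$}\label{sec:A}

Let $H=\mathcal O(GL_2)[s]$ and $\operatorname{char}k=0$. We keep $\lambda$ and
$\beta$ as separate symbols in the computations, to show where $\lambda+\beta=1$
enters.

\subsection*{The action and the coaction}
Let $V$ have basis $x_1,x_2,y_1,y_2$. Define operators on $V$ by $Nx_a=y_a$,
$Ny_a=0$, $E_{ab}x_l=\delta_{bl}x_a$, $E_{ab}y_l=\delta_{bl}y_a$. Then $N^2=0$,
each $E_{ab}$ commutes with $N$, and $E_{11}+E_{22}=1$. Put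
\[
\rho(u_{ab})=-\delta_{ab}(1+\lambda N)+NE_{ab},\qquad\rho(s)=\beta .
\]
Each $\rho(u_{ab})$ is a scalar plus an operator of the form $NE$ with $E$
commuting with $N$. Any two operators of that form have product $0$, so the
operators $\rho(u_{ab})$, $\rho(s)$ commute, and
\begin{equation}\label{eq:rhoD}
\rho(D)=(1+2\lambda N)-N(E_{11}+E_{22})=1+(2\lambda-1)N
\end{equation}
is invertible. Hence $\rho$ extends to an $H$-module structure
$h\cdot v=\rho(h)v$, in which
\begin{equation}\label{eq:action}
u_{ab}\cdot y_l=-\delta_{ab}y_l,\qquad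
u_{ab}\cdot x_l=-\delta_{ab}(x_l+\lambda y_l)+\delta_{bl}y_a .
\end{equation}
For $h=u_{ab}$ the relation \eqref{eq:smash} reads $u_{ab}y_l=-y_lu_{ab}$ and
$u_{ab}x_l=-(x_l+\lambda y_l)u_{ab}+y_au_{lb}$, and for $h=s$ it reads
$sv=\beta v+vs$. These are \eqref{R1} and \eqref{R2}. By Lemma~\ref{lem:smash}
they imply \eqref{eq:smash} for the polynomials in $u_{ab},s$, among them $D$,
then for $D^{-1}$, and so for all of $H$. Thus $B=T(V)\#H$ is the algebra with
relations \eqref{R1}--\eqref{R2}, and $U_\lambda=B/I$, where $I$ is generated by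
the span $R\subseteq V\otimes V$ of
\[
r^{yy}_{ab}=y_ay_b+y_by_a,\quad
r^{xy}_{ab}=x_ay_b+y_bx_a+\lambda y_ay_b,\quad
r^{xx}_{ab}=x_ax_b+x_bx_a-\beta(y_ax_b+y_bx_a).
\]
Here and below a tensor $v\otimes w\in V\otimes V$ is written as the word $vw$.
Define
\[
\gamma(y_a)=\sum_cu_{ac}\otimes y_c,\qquad
\gamma(x_a)=\sum_cu_{ac}\otimes x_c+\sum_cu_{ac}s\otimes y_c .
\]

\begin{lemma}\label{lem:YD}
For all $\lambda,\beta\in k$, the map $\gamma$ is a left coaction satisfying
\eqref{YD}.
\end{lemma}

\begin{proof}
The counit condition follows from $\epsilon(u_{ac})=\delta_{ac}$ and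
$\epsilon(s)=0$. Both iterated coactions send $y_a$ to
$\sum_{c,d}u_{ad}\otimes u_{dc}\otimes y_c$ and $x_a$ to
\[
\sum_{c,d}\bigl(u_{ad}\otimes u_{dc}\otimes x_c+u_{ad}s\otimes u_{dc}\otimes y_c
+u_{ad}\otimes u_{dc}s\otimes y_c\bigr).
\]
Note that $\gamma N=(1\otimes N)\gamma$: both sides kill $y_a$ and send $x_a$ to
$\sum_cu_{ac}\otimes y_c$. We check \eqref{YD} on generators. For $h=s$ both sides
equal $(s\otimes1)\gamma(v)+\beta\gamma(v)$. For $h=D^{-1}$ the condition says
that $\rho(D)^{-1}=1-(2\lambda-1)N$ commutes with $\gamma$, which holds because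
$N$ does. For $h=u_{ab}$ we must show
\[
\sum_c\bigl(u_{ac}\otimes\rho(u_{cb})\bigr)\gamma(v)
=\sum_c(u_{cb}\otimes1)\,\gamma\bigl(\rho(u_{ac})v\bigr).
\]
The diagonal part of $\rho$ contributes $-(u_{ab}\otimes(1+\lambda N))\gamma(v)$
on the left and $-(u_{ab}\otimes1)\gamma((1+\lambda N)v)$ on the right, and these
agree. The part $NE$ contributes $0$ to both sides if $v=y_l$. If $v=x_l$, it
contributes
$\sum_{c,d}u_{ac}u_{ld}\otimes\delta_{bd}y_c=\sum_cu_{ac}u_{lb}\otimes y_c$ on the
left and $\sum_c\delta_{cl}(u_{cb}\otimes1)\gamma(y_a)=\sum_du_{lb}u_{ad}\otimes y_d$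
on the right.
\end{proof}

\subsection*{The quadratic relations}

\begin{lemma}\label{lem:R}
We have $\gamma_2(R)\subseteq H\otimes R$, and if $\lambda+\beta=1$, then
$R\subseteq\ker(1+\sigma)$.
\end{lemma}

\begin{proof}
From \eqref{eq:action} and $\rho(s)=\beta$,
\begin{align*}
\sigma(y_ay_b)&=-y_by_a,\\
\sigma(x_ay_b)&=-y_bx_a-\beta y_by_a,\\
\sigma(y_ax_b)&=-x_by_a-\lambda y_by_a+y_ay_b,\\
\sigma(x_ax_b)&=-x_bx_a-\lambda y_bx_a+y_ax_b+\beta(-x_by_a-\lambda y_by_a+y_ay_b).
\end{align*}
The first line gives $(1+\sigma)r^{yy}_{ab}=0$. The second, and the third with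
$a,b$ exchanged, give
$(1+\sigma)(x_ay_b+y_bx_a)=(1-\beta)y_by_a-\lambda y_ay_b$. Adding
$\lambda(1+\sigma)(y_ay_b)=\lambda y_ay_b-\lambda y_by_a$, we find
\[
(1+\sigma)r^{xy}_{ab}=(1-\lambda-\beta)\,y_by_a .
\]
Put $P=y_ax_b+y_bx_a$ and $Q=x_ay_b+x_by_a$. Symmetrizing the fourth and third
lines in $a,b$,
\[
(1+\sigma)(x_ax_b+x_bx_a)=(1-\lambda)P-\beta Q+\beta(1-\lambda)r^{yy}_{ab},\qquad
(1+\sigma)P=P-Q+(1-\lambda)r^{yy}_{ab},
\]
so $(1+\sigma)r^{xx}_{ab}=(1-\lambda-\beta)P$. This proves the second claim.

For the first, let $z,w$ each stand for $x$ or $y$. Since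
$\gamma(z_a)=\sum_c(u_{ac}\otimes z_c+u_{ac}s\otimes Nz_c)$ and $H$ is
commutative, both $\gamma_2(z_aw_b)$ and $\gamma_2(w_bz_a)$ are obtained by the
same rule: replace $a,b$ by $c,d$, multiply by $u_{ac}u_{bd}$, apply
$1\otimes1+s\otimes N_1+s^2\otimes N_2$ with $N_1=N\otimes1+1\otimes N$ and
$N_2=N\otimes N$, and sum over $c,d$. So it suffices that $R$ be stable under
$N_1$ and $N_2$. Both kill $r^{yy}_{cd}$. Next, $N_1r^{xy}_{cd}=r^{yy}_{cd}$,
$N_2r^{xy}_{cd}=0$, $N_2r^{xx}_{cd}=r^{yy}_{cd}$, and
\[
N_1r^{xx}_{cd}=(x_cy_d+y_dx_c)+(x_dy_c+y_cx_d)-\beta r^{yy}_{cd}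
=r^{xy}_{cd}+r^{xy}_{dc}-(\lambda+\beta)r^{yy}_{cd}.\qedhere
\]
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:A}}

\begin{proof}
Write $U=U_\lambda$. By Lemmas~\ref{lem:YD} and~\ref{lem:R},
Proposition~\ref{prop:machine} applies. So $U$ is a graded Hopf algebra with the
stated coproduct and counit, $H=U^{(0)}$ is a Hopf subalgebra, $S^2|_H$ is the
identity by (H2), and
\begin{equation}\label{eq:free}
U^{(1)}=V\otimes H\ \text{ is a free right $H$-module on }x_1,x_2,y_1,y_2 .
\end{equation}
In particular $y_a\ne0$.

\emph{Finiteness.} Let $V^m$ be the span in $U$ of the words of length $m$ in the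
four letters. Since $HV=VH$, we have $U^{(m)}=V^mH=HV^m$, so it suffices to show
that finitely many words span $\sum_mV^m$. For $a=b$, relations \eqref{R3} and
\eqref{R5} give $y_a^2=0$ and $x_a^2=\beta y_ax_a$, as $\operatorname{char}k\ne2$.
Order the letters $y_1<y_2<x_1<x_2$. A word that is not strictly increasing
contains two adjacent letters to which one of the rules
\begin{gather*}
y_a^2\to0,\qquad y_2y_1\to-y_1y_2,\qquad x_ay_b\to-y_bx_a-\lambda y_ay_b,\\
x_a^2\to\beta y_ax_a,\qquad x_2x_1\to-x_1x_2+\beta(y_1x_2+y_2x_1)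
\end{gather*}
applies. Each rule is an identity in $U$ and replaces the word by a combination of
words of the same length that have fewer $x$'s, or the same number of $x$'s and
one inversion fewer. By induction on the pair (number of $x$'s, number of
inversions), ordered lexicographically, $V^m$ is spanned by the strictly
increasing words of length $m$. There are $2^4=16$ such words in all, and they
generate $U$ as a left and as a right $H$-module. (We do not need them to be
independent.) By Lemma~\ref{lem:finite}, $U$ is affine, left and right noetherian,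
and PI.

\emph{The square of the antipode.} To use \eqref{eq:S2} we need
$\rho(\bar u_{ab})$. The matrix $(\rho(u_{ab}))$ equals $-(1+M)$ with
$M_{ab}=\lambda\delta_{ab}N-NE_{ab}$. Any two entries of $M$ have product $0$, so
$M^2=0$ and the inverse matrix is $-(1-M)$. As $\rho$ is an algebra map,
\[
\rho(\bar u_{ab})=-\delta_{ab}(1-\lambda N)-NE_{ab}.
\]
Now \eqref{eq:S2} gives $S^2(y_a)=\sum_c\bar u_{ac}\cdot y_c=-y_a$ and, since
$S(u_{ac}s)=-\bar u_{ac}s$,
\[
S^2(x_a)=\sum_c\bar u_{ac}\cdot x_c-\beta\sum_c\bar u_{ac}\cdot y_c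
=-x_a+\lambda y_a-\sum_cNE_{ac}x_c+\beta y_a=-x_a+(\lambda+\beta-2)\,y_a ,
\]
because $NE_{ac}x_c=y_a$ for each of the two values of $c$. With
$\lambda+\beta=1$ this is $-x_a-y_a$.

\emph{The order.} We have shown that $S^2=-(1+N)$ on $V$, so
$S^{4m}=(1+N)^{2m}=1+2mN$ on $V$, that is, $S^{4m}(y_a)=y_a$ and
$S^{4m}(x_a)=x_a+2my_a$. Since $\operatorname{char}k=0$ and $y_a\ne0$, we have
$S^{4m}\ne\operatorname{id}$ for all $m\ge1$. If $S^r=\operatorname{id}$ with
$r\ge1$, then $S^{4r}=\operatorname{id}$, a contradiction.
\end{proof}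

\section{Inner powers of the antipode}\label{sec:B}

On $V$, the automorphism $S^{4m}$ acts as $1+2mN$. The natural inner automorphisms
to compare it with are the conjugations by powers of $D$. Relation
\eqref{eq:smash} for the grouplike $D^j$ reads $D^jv=(\rho(D)^jv)D^j$, so by
\eqref{eq:rhoD}
\begin{equation}\label{eq:D}
D^jy_a=y_aD^j,\qquad D^jx_a=\bigl(x_a+j(2\lambda-1)y_a\bigr)D^j
\qquad(j\in\mathbb Z).
\end{equation}
The difficulty in the ``only if'' direction is that $U_\lambda$ may have many more
units. The grading removes it: only the degree-zero part of a unit is seen in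
degree one, and that part is a unit of $H$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\lambda\in\mathbb Q\setminus\{\frac12\}$ and write $2\lambda-1=p/q$ with
$p,q\in\mathbb Z$, $p\ne0$, $q>0$. Put $m=|p|$ and $j=2q\operatorname{sgn}(p)$, so
that $j(2\lambda-1)=2m$. By \eqref{eq:D}, the map $z\mapsto D^jzD^{-j}$ fixes $H$
and $y_a$ and sends $x_a$ to $x_a+2my_a$. The algebra map $S^{4m}$ does the same,
so the two are equal and $S^{4m}$ is inner. For $\lambda=1$ we have $p=q=1$,
$m=1$, $j=2$, which is (a).

Conversely, let $S^r$ be inner with $r\ge1$. Then $S^{4r}$ is inner, say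
$wz=S^{4r}(z)w$ for all $z\in U_\lambda$, with $w$ a unit. Let $w_0\in H$ be the
degree-zero component of $w$. The projection to degree zero is a ring
homomorphism, so $w_0$ is a unit of $H$. Now $H$ is the localization at $D$ of a
polynomial ring, which is a unique factorization domain, and $D$ is irreducible,
being of degree one in $u_{11}$ with coprime coefficients $u_{22}$ and
$-u_{12}u_{21}$. A unit of $H$ has the form $f/D^i$ with $f$ a polynomial dividing
a power of $D$, so $w_0=cD^j$ with $c\in k^\times$ and $j\in\mathbb Z$. The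
degree-one component of $wx_1=(x_1+2ry_1)w$ is $w_0x_1=(x_1+2ry_1)w_0$, which by
\eqref{eq:D} reads
\[
c\,\bigl(x_1+j(2\lambda-1)y_1\bigr)D^j=c\,(x_1+2ry_1)D^j .
\]
By \eqref{eq:free}, $j(2\lambda-1)=2r$, and $2r\ne0$ in $k$. Hence $j\neq0$ and
$2\lambda-1=2r/j\in\mathbb Q\setminus\{0\}$, that is,
$\lambda\in\mathbb Q\setminus\{\frac12\}$. Part (b) follows, since $U_{1/2}$ is
noetherian, affine and PI by Theorem~\ref{thm:A}.
\end{proof}

\section{A smaller example, and the characteristic}\label{sec:remarks}

\begin{remark}\label{rem:small}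
For $\lambda=1$ we have $\beta=0$, so in $U=U_\lambda$ the primitive element $s$
is central. Since $\Delta s\in sU\otimes U+U\otimes sU$, $\epsilon(s)=0$ and
$S(s)=-s$, the quotient $\bar U=U/sU$ is a Hopf algebra. It is the rank-two
example of Section~\ref{sec:idea}: it is generated by $\mathcal O(GL_2)$ and
$x_1,x_2,y_1,y_2$ with relations
\begin{gather*}
\{u_{ab},y_l\}=0,\qquad\{u_{ab},x_l\}=y_au_{lb}-y_lu_{ab},\\
\{y_a,y_b\}=0,\qquad\{x_a,y_b\}=-y_ay_b,\qquad\{x_a,x_b\}=0,
\end{gather*}
and $\Delta z_a=z_a\otimes1+\sum_cu_{ac}\otimes z_c$ for $z=x,y$. The ideal $sU$ is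
graded with degree-one part $V\otimes sH$, so $\bar U$ has degree-one part
$V\otimes\mathcal O(GL_2)$, and $S^{4m}(x_a)=x_a+2my_a\ne x_a$ in $\bar U$ for
$m\ge1$. As a quotient of $U$, the Hopf algebra $\bar U$ is noetherian, affine and
PI, and its antipode has infinite order.
\end{remark}

\begin{remark}\label{rem:char}
The examples exist over every field of characteristic $0$, which settles the
Question in the negative. In the proof of Theorem~\ref{thm:A} the characteristic
enters twice: $2\ne0$ gives the rules for $x_a^2$ and $y_a^2$, and $2m\ne0$ for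
all $m\ge1$ gives the infinite order. If $\operatorname{char}k=p>2$, the
construction goes through, but $S^{4p}$ fixes all generators of $U_\lambda$, so
$S^{4p}=\operatorname{id}$. We make no claim about the Question over fields of
positive characteristic.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BZ}
Kenneth A. Brown and James J. Zhang,
\emph{Dualising complexes and twisted Hochschild (co)homology for noetherian Hopf
algebras}, arXiv:math/0603732 (2006).
\end{thebibliography}
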